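\title{Local domains with no coherent big Cohen--Macaulay algebra}

\begin{abstract}
We show that a noetherian local domain need not map to a coherent big Cohen--Macaulay algebra, which answers a question of Shimomoto in the negative. Counterexamples exist in every dimension $d\ge 3$, in equal characteristic $0$, in equal characteristic $p$ for every prime $p$, and in mixed characteristic; the simplest is the local ring at the vertex of the Segre cone over $E\times\mathbb P^1$, where $E$ is a plane cubic elliptic curve. In dimension at most $2$ such algebras always exist. The obstruction is a morphism from the punctured spectrum to an elliptic curve: the Cohen--Macaulay property forces it to lift to arbitrarily large covers of the curve, and coherence bounds the size of the covers to which it can lift.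
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative with identity. Let $(R,\mathfrak m)$ be a noetherian local ring of dimension $d$. A \emph{system of parameters} of $R$ is a sequence $x_1,\dots,x_d\in\mathfrak m$ that generates an $\mathfrak m$-primary ideal. A sequence $x_1,\dots,x_n$ is \emph{regular} on a module $M$ if $x_i$ is a nonzerodivisor on $M/(x_1,\dots,x_{i-1})M$ for each $i$. An $R$-algebra $B$, not necessarily noetherian, is a \emph{big Cohen--Macaulay algebra} over $R$ if $\mathfrak mB\ne B$ and some system of parameters of $R$ is a regular sequence on $B$. Thus $R$ is Cohen--Macaulay exactly when it is a big Cohen--Macaulay algebra over itself, and in general $B$ is a ring in which the relations among the parameters have become trivial, while the condition $\mathfrak mB\neq B$ keeps $B$ tied to the closed point of $\operatorname{Spec}R$.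

The definition puts no finiteness condition on $B$, and it is natural to ask how much finiteness can be required. A ring is \emph{coherent} if every finitely generated ideal is finitely presented. Noetherian rings are coherent. Over a coherent ring the kernel of a matrix is finitely generated (Lemma~\ref{lem:coherent}), so the finitely presented modules behave as finitely generated modules do over a noetherian ring. Unlike the noetherian property, coherence survives infinite unions along flat maps. Two examples show how much room this leaves. If $R$ is a domain of dimension $1$, then every valuation ring of its fraction field that dominates $R$ is a coherent big Cohen--Macaulay algebra: its nonzero finitely generated ideals are principal, hence free, and a parameter of $R$ is a nonzero nonunit in it. If $k$ is a perfect field of characteristic $p$ and $R=k[x_1,\dots,x_d]_{(x_1,\dots,x_d)}$ with $d\geq 1$, then $B=\bigcup_eR^{1/p^e}$ is a union of regular local rings, each free over the preceding one; so $B$ is coherent, $x_1,\dots,x_d$ is regular on $B$ and $\mathfrak mB\neq B$, while the chain of ideals $x_1^{1/p^e}B$ does not stabilize. We consider the following question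 of Shimomoto, which we take from Patankar~\cite{Patankar}.

\begin{quote}
\emph{Does every noetherian local domain map to a coherent big Cohen--Macaulay algebra?}
\end{quote}

In dimension at most $2$ normalization provides even a noetherian such algebra (Theorem~\ref{thm:examples}(ii)), and since coherence tolerates infinite towers of extensions one might guess that the answer is yes in general. It is no, already in dimension $3$. The counterexamples come from a criterion that applies in the following situation.

\begin{definition}\label{def:setting}
Let $\Lambda$ be a ring of one of the following \emph{types}: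
\begin{itemize}
\item[(a)] an algebraically closed field $k$ of characteristic $0$;
\item[(b)] an algebraically closed field $k$ of characteristic $p>0$;
\item[(c)] a complete discrete valuation ring of characteristic $0$ with uniformizer $p$ and algebraically closed residue field $k$ of characteristic $p$, for instance the ring of Witt vectors of $k$.
\end{itemize}
Let $E$ be an elliptic curve over $\Lambda$, that is, a smooth proper $\Lambda$-scheme whose fibers are geometrically connected curves of genus $1$, with a section $o$. In type (c) assume that the special fiber of $E$ is ordinary, that is, has a $k$-point of order $p$. Let $(R,\mathfrak m)$ be a noetherian local $\Lambda$-algebra of dimension $d\ge3$; in type (c) assume also that $p\in\mathfrak m$ and $\dim R/pR=d-1$. Put $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ and let $\varphi\colon U\to E$ be a $\Lambda$-morphism. For $z\in E(\Lambda)$ write $z$ also for the closed image of this section, and put $U_z=U\setminus\varphi^{-1}(z)$. We call these data a \emph{standard situation} if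
\begin{equation}\label{eq:star}
H^i(U_z,\mathcal F)=0\quad\text{for all } z\in E(\Lambda),\ \text{all quasi-coherent }\mathcal F\text{ on }U_z\text{ and all } i\ge d-1. \tag{$*$}
\end{equation}
\end{definition}

\begin{theorem}\label{thm:main}
In a standard situation there is no coherent big Cohen--Macaulay $R$-algebra.
\end{theorem}

\begin{theorem}\label{thm:examples}
\begin{itemize}
\item[(i)] For every $d\ge3$ and each of the types (a), (b), (c) there is a noetherian local domain $R$ of dimension $d$ that satisfies the hypotheses of Theorem~\ref{thm:main}. In types (a) and (b) one may take the local ring at the vertex of the cone over $E\times\mathbb P^{d-2}$ in its Segre embedding, where $E$ is any plane cubic elliptic curve.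
\item[(ii)] Every noetherian local domain of dimension at most $2$ maps to a noetherian, hence coherent, big Cohen--Macaulay algebra.
\end{itemize}
\end{theorem}

So the question has a negative answer in every dimension $d\geq 3$, in equal characteristic $0$, in equal characteristic $p$ for every prime $p$, and in mixed characteristic; and $3$ is the smallest dimension in which this happens. In equal characteristic, condition \eqref{eq:star} can often be replaced by a simpler one.

\begin{corollary}\label{cor:extend}
Let $k$ be a field of type (a) or (b), and let $(R,\mathfrak m)$ be a noetherian local $k$-algebra with $\dim R\ge3$, $\operatorname{depth}R\ge2$ and $\widehat R$ a domain. If some $k$-morphism from $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ to an elliptic curve $E$ over $k$ does not extend to $\operatorname{Spec}R$, then $R$ has no coherent big Cohen--Macaulay algebra.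
\end{corollary}

\begin{remark}\label{rem:hypotheses}
Three Cohen--Macaulay local rings over a field $k$ of type (a) or (b), each a coherent big Cohen--Macaulay algebra over itself, show what the hypotheses of Theorem~\ref{thm:main} exclude.
\begin{itemize}
\item \emph{The dimension.} The local ring at the vertex of the cone over a plane cubic $E$ is a hypersurface of dimension $2$. The projection $U\to E$ is an affine morphism and $E\setminus z$ is affine, so every $U_z$ is affine and the vanishing in \eqref{eq:star} holds with $d=2$.
\item \emph{Condition \eqref{eq:star}.} Let $R$ be regular of dimension $d\ge3$ and let $\varphi$ be constant with value $o$. Then $U_z=U$ for $z\ne o$, and $H^{d-1}(U,\mathcal O)\ne0$ by Proposition~\ref{prop:cohomology} applied to $B=R$. Condition \eqref{eq:star} says that every fiber of $\varphi$ is large enough for its removal to lower the cohomological dimension of $U$.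
\item \emph{The genus.} Replace $E$ by $\mathbb P^1$. The Segre cone over $\mathbb P^1\times\mathbb P^1$ is the $3$-dimensional hypersurface $x_0x_3=x_1x_2$, and for the first projection $\varphi$ each $U_z$ is a union of two affine open sets, so the vanishing in \eqref{eq:star} holds.
\end{itemize}
\end{remark}

Section~\ref{sec:model} shows the mechanism on a $3$-dimensional cone. Section~\ref{sec:admissible} collects what the two hypotheses on $B$ say about its punctured spectrum, and Section~\ref{sec:bound} turns this into a bound for the covers of $E$ to which $\varphi$ can be lifted. These two sections do not depend on the type. Sections~\ref{sec:charp}, \ref{sec:mixed} and \ref{sec:char0} violate the bound in types (b), (c) and (a). Section~\ref{sec:examples} proves Theorem~\ref{thm:examples} and Corollary~\ref{cor:extend}.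

\section{The cone over $E\times\mathbb P^1$}\label{sec:model}

Let $k$ be an algebraically closed field, $E\subset\mathbb P^2_k$ a smooth cubic with homogeneous coordinate ring $A$, and
\[
S=\bigoplus_{j\ge0}A_j\otimes_kk[s_0,s_1]_j,\qquad X=\operatorname{Proj}S=E\times\mathbb P^1,\qquad U_S=\operatorname{Spec}S\setminus V(S_+).
\]
Let $R=S_{S_+}$, of dimension $3$. For $s\in S_1$ we have $S_s=S_{(s)}[s,s^{-1}]$, so $U_S\to X$ is the relative spectrum of $\bigoplus_{j\in\mathbb Z}\mathcal O_X(j)$, and the cohomology on $U_S$ of the pullback of a quasi-coherent sheaf $\mathcal G$ is $\bigoplus_jH^i(X,\mathcal G(j))$.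

\subsection*{One class obstructs the Cohen--Macaulay property}
By the K\"unneth formula, $H^1(X,\mathcal O(j))$ is
\[
H^1(E,\mathcal O(j))\otimes H^0(\mathbb P^1,\mathcal O(j))\ \oplus\ H^0(E,\mathcal O(j))\otimes H^1(\mathbb P^1,\mathcal O(j)).
\]
For $j>0$ both $H^1$ vanish, for $j<0$ both $H^0$ vanish, and for $j=0$ only $H^1(E,\mathcal O)\cong k$ remains. So $H^1(U_S,\mathcal O)=H^1(E,\mathcal O)$. This module is killed by $S_+$, so localizing does not change it, and $H^1(U,\mathcal O)\cong k$. Now let $B$ be a coherent big Cohen--Macaulay $R$-algebra, localized so that its maximal ideal is the radical of $\mathfrak mB$, let $W$ be the preimage of $U$ in $\operatorname{Spec}B$, and let $\varphi_W\colon W\to E$ be the projection. Proposition~\ref{prop:cohomology} will show that $\Gamma(W,\mathcal O)=B$ and $H^1(W,\mathcal O)=0$. In particular $R$ is not Cohen--Macaulay, and the generator of $H^1(E,\mathcal O)$ dies on $W$.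

\subsection*{Killing the class forces a lift to a cover}
Take $p=2$ and the Fermat cubic $\xi_0^3+\xi_1^3+\xi_2^3=0$. It is covered by $\Omega_0=\{\xi_0\ne0\}$ and $\Omega_1=\{\xi_1\neq0\}$. The function $a=\xi_2^2/(\xi_0\xi_1)$ on $\Omega_0\cap\Omega_1$ satisfies
\[
a^2=\frac{\xi_2(\xi_0^3+\xi_1^3)}{\xi_0^2\xi_1^2}=g_0+g_1,\qquad g_0=\frac{\xi_1\xi_2}{\xi_0^2}\in\mathcal O(\Omega_0),\quad g_1=\frac{\xi_0\xi_2}{\xi_1^2}\in\mathcal O(\Omega_1).
\]
Hence the double covers $w_0^2=g_0$ of $\Omega_0$ and $w_1^2=g_1$ of $\Omega_1$ glue along $w_0=w_1+a$ to a finite morphism $\nu\colon E_1\to E$ of degree $2$, which is bijective because square roots are unique in $k$. The curve $E_1$ is smooth: with $y_i=\xi_i/\xi_0$, the part over $\Omega_0$ is given by $1+y_1^3+y_2^3=0$ and $w_0^2+y_1y_2=0$, and the Jacobian minor in $y_1,y_2$ equals $y_1^3+y_2^3=1$; the other chart arises by exchanging $\xi_0$ and $\xi_1$. The local bases $1,w_i$ show that $\nu_*\mathcal O_{E_1}$ is an extension of $\mathcal O_E$ by $\mathcal O_E$, so $\chi(\mathcal O_{E_1})=0$ and $E_1$ has genus $1$.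

Let $W_i=\varphi_W^{-1}(\Omega_i)$. Since $H^1(W,\mathcal O)=0$, the Mayer--Vietoris sequence gives $a=u_0+u_1$ on $W_0\cap W_1$ with $u_i\in\Gamma(W_i,\mathcal O)$. Squaring, $u_0^2+g_0=u_1^2+g_1$ on $W_0\cap W_1$, so these two functions glue to an element $b\in\Gamma(W,\mathcal O)=B$. Replace $B$ by a localization of $B[\beta]/(\beta^2-b)$. This extension is flat and keeps all the properties of $B$. Now $(u_i+\beta)^2=g_i$ and $(u_0+\beta)+(u_1+\beta)=a$, so $w_i\mapsto u_i+\beta$ lifts $\varphi_W$ to $E_1$. But $E_1$ is again a curve of genus $1$ in characteristic $2$, with its own class in $H^1(E_1,\mathcal O)$. Section~\ref{sec:charp} shows that the process continues and lifts $\varphi_W$ to covers $E_n\to E$ of degree $p^n$ for all $n$.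

\subsection*{Covers need many generators}
Let $L=\mathcal O_E(2o)$ and let $\nu\colon E'\to E$ be a finite cover by a curve of genus $1$. On the cone $U'=U_S\times_EE'$ over $E'\times\mathbb P^1$, put $S'=\Gamma(U',\mathcal O)$ and let $M'$ be the module of sections of the pullback of $\nu^*L$:
\[
M'=\bigoplus_{j\in\mathbb Z}H^0\bigl(E',\nu^*(L(j))\bigr)\otimes H^0(\mathbb P^1,\mathcal O(j)).
\]
Because of the factor $\mathbb P^1$, the module $M'$ vanishes in negative degrees. Therefore the degree $0$ part of $M'/S'_+M'$ is all of $H^0(E',\nu^*L)$, of dimension $2\deg\nu$: the sections that come from the curve are minimal generators. If the same holds for the $B$-module $\Gamma(W,\varphi_W^*L)$, then this module needs at least $2p^n$ generators for every $n$. Coherence makes it finitely generated (Lemma~\ref{lem:bundles}), and we have a contradiction.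

The ring $B$ has no grading, so ``minimal generator'' must be detected in another way. On the cone $U_S$, compare the loci where sections do not vanish. For a section $g\otimes s_0$ of degree $1$, with $0\neq g\in H^0(E,L(1))$, the locus lies over $(E\setminus Z(g))\times\mathbb A^1$ and is affine. For a section $0\neq f\in H^0(E,L)$ of degree $0$, it lies over $(E\setminus Z(f))\times\mathbb P^1$ and is not affine, since its $H^1(\mathcal O)$ contains $H^0(E\setminus Z(f),\mathcal O(-2))\otimes H^1(\mathbb P^1,\mathcal O(-2))\ne0$. This dichotomy survives over $B$; it is the content of Lemma~\ref{lem:affine} and Proposition~\ref{prop:bound}.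

\section{The punctured spectrum of a coherent big Cohen--Macaulay algebra}\label{sec:admissible}

\subsection*{Coherent rings}
We use three facts about an exact sequence $0\to M'\to M\to M''\to0$ of modules over any ring: if $M$ is finitely generated and $M''$ is finitely presented, then $M'$ is finitely generated; if $M'$ and $M''$ are finitely presented, so is $M$; if $M$ is finitely presented and $M'$ is finitely generated, then $M''$ is finitely presented.

\begin{lemma}\label{lem:coherent}
Let $B$ be a coherent ring.
\begin{itemize}
\item[(1)] Finitely generated submodules of finitely presented $B$-modules are finitely presented.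
\item[(2)] Kernels of maps between finitely presented $B$-modules are finitely presented.
\item[(3)] Localizations of $B$, quotients $B/J$ with $J$ finitely generated, and finite free $B$-algebras are coherent.
\item[(4)] A filtered colimit of coherent rings along flat maps is coherent.
\end{itemize}
\end{lemma}

\begin{proof}
(1) First let $N\subset B^n$ be finitely generated, and induct on $n$. The image of $N$ under the last projection is a finitely generated ideal, so it is finitely presented. Hence $N\cap B^{n-1}$ is finitely generated, so finitely presented by induction, and $N$ is an extension of finitely presented modules. In general let $M=B^n/N_0$ with $N_0$ finitely generated. A finitely generated submodule of $M$ has the form $N/N_0$ with $N\subset B^n$ finitely generated; then $N$ is finitely presented, and so is $N/N_0$.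

(2) The image is finitely generated, so finitely presented by (1). Hence the kernel is finitely generated, so finitely presented by (1).

(3) A finitely generated ideal of a localization is the localization of a finitely generated ideal of $B$, and a finite presentation localizes. A finitely generated ideal of $B/J$ is $I/J$ with $I$ finitely generated; it is finitely presented over $B$, and tensoring a presentation with $B/J$ presents it over $B/J$. Let $C$ be a finite free $B$-algebra, $I\subset C$ a finitely generated ideal and $C^s\to I$ a surjection. Then $I$ is a finitely generated $B$-submodule of a finite free module, so it is finitely presented over $B$; the kernel of $C^s\to I$ is therefore finitely generated over $B$, hence over $C$.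

(4) Let $B=\varinjlim B_i$; each $B_i\to B$ is flat. A finitely generated ideal of $B$ is $I_iB$ with $I_i\subset B_i$ finitely generated, and $I_iB=I_i\otimes_{B_i}B$ by flatness.
\end{proof}

\subsection*{Admissible algebras}
To use Nakayama's lemma we want $B$ local, and we want its closed point to be the whole fiber over $\mathfrak m$. We also want to adjoin roots of equations to $B$, as in Section~\ref{sec:model}.

\begin{definition}\label{def:admissible}
Let $(R,\mathfrak m)$ be a noetherian local ring. An \emph{admissible} $R$-algebra is a coherent big Cohen--Macaulay $R$-algebra $B$ that is local with maximal ideal $\mathfrak n=\operatorname{rad}(\mathfrak mB)$; we write $K=B/\mathfrak n$. An \emph{admissible extension} of $B$ is a flat local homomorphism $B\to B'$ with $B'$ coherent and local with maximal ideal $\mathfrak n'=\operatorname{rad}(\mathfrak mB')$.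
\end{definition}

Regular sequences stay regular under flat maps, so the target of an admissible extension is admissible; and a composite of admissible extensions is one. If $R$ has a coherent big Cohen--Macaulay algebra, then its localization at a prime minimal over the extension of $\mathfrak m$ is admissible, by flatness and Lemma~\ref{lem:coherent}(3). So Theorem~\ref{thm:main} asserts that no admissible algebra exists.

Recall that a local ring is \emph{henselian} if every finite algebra over it is a finite product of local rings. The henselization $B^h$ of a local ring $(B,\mathfrak n)$ is a henselian local ring with maximal ideal $\mathfrak nB^h$, flat over $B$; it is a filtered colimit, along flat local maps, of local rings of \'etale $B$-algebras at primes over $\mathfrak n$. By the local structure of \'etale algebras, each of these local rings is a localization of some $B[T]/(h)$ with $h$ monic.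

\begin{lemma}\label{lem:extensions}
Let $B$ be admissible. The following are admissible extensions of $B$:
\begin{itemize}
\item[(1)] $B'=(B[T]/(h))_{\mathfrak Q}$, where $h$ is monic of positive degree and $\mathfrak Q$ is a maximal ideal;
\item[(2)] the henselization $B^h$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The ring $B[T]/(h)$ is finite free over $B$, so $B'$ is flat over $B$ and coherent, and $\mathfrak Q$ lies over $\mathfrak n$ by integrality. The ring $B'/\mathfrak nB'$ is a local ring of the artinian ring $K[T]/(h)$, so $\mathfrak QB'$ is nilpotent modulo $\mathfrak nB'$, and $\mathfrak nB'\subset\operatorname{rad}(\mathfrak mB')$. Hence $\mathfrak QB'=\operatorname{rad}(\mathfrak mB')$.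

(2) The description above and Lemma~\ref{lem:coherent}(3), (4) show that $B^h$ is coherent, and its maximal ideal $\mathfrak nB^h$ lies in $\operatorname{rad}(\mathfrak mB^h)$.
\end{proof}

The definition of a big Cohen--Macaulay algebra involves one system of parameters in one order. We need powers of parameters, permutations of them and, in type (c), a system that begins with $p$. Permuting a regular sequence is a Nakayama argument, and this is the first use of coherence.

\begin{lemma}\label{lem:balanced}
Let $R$ be a noetherian local ring and $B$ an admissible $R$-algebra. Then every system of parameters of $R$ is a regular sequence on $B$, in any order.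
\end{lemma}

\begin{proof}
\emph{Step 1: swapping.} Let $M$ be a finitely presented $B$-module and let $a,b\in\mathfrak n$ be a regular sequence on $M$. We claim that $b,a$ is regular on $M$. The kernel $N$ of $b\colon M\to M$ is finitely generated by Lemma~\ref{lem:coherent}(2). If $bn=0$, then $n=an'$ because $b$ is regular on $M/aM$; then $abn'=0$, so $bn'=0$. Thus $N=aN$, and $N=0$ by Nakayama's lemma. If $am=bm'$, then $m'=am''$ for the same reason, so $a(m-bm'')=0$ and $m\in bM$. This proves the claim. Applying it to the modules $B/(x_1,\dots,x_{i-1})B$, we may exchange neighbors in a $B$-regular system of parameters, and so permute it arbitrarily.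

\emph{Step 2: exchanging the last element.} Let $x_1,\dots,x_d$ be a $B$-regular system of parameters, let $x_1,\dots,x_{d-1},y$ be a system of parameters, and put $J=(x_1,\dots,x_{d-1})B$. Some power $x_d^N$ lies in $(x_1,\dots,x_{d-1},y)R$. If $yb\in J$, then $x_d^Nb\in J$, so $b\in J$. Hence $x_1,\dots,x_{d-1},y$ is $B$-regular.

\emph{Step 3: induction on $d$.} For $d=0$ there is nothing to prove, and $d=1$ is Step 2. Let $d\geq2$, let $x_1,\dots,x_d$ be a $B$-regular system of parameters and $y_1,\dots,y_d$ any system of parameters. The rings $R/(x_1,\dots,x_{d-1})$ and $R/(y_1,\dots,y_{d-1})$ have dimension $1$, so by prime avoidance there is $w\in\mathfrak m$ outside all of their minimal primes, and $x_1,\dots,x_{d-1},w$ and $y_1,\dots,y_{d-1},w$ are systems of parameters. By Steps 2 and 1, $w,x_1,\dots,x_{d-1}$ is $B$-regular. So $B/wB$ is admissible over $R/wR$, which has dimension $d-1$, and by induction $y_1,\dots,y_{d-1}$ is regular on $B/wB$. By Step 1, $y_1,\dots,y_{d-1},w$ is $B$-regular, and by Step 2 so is $y_1,\dots,y_d$.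
\end{proof}

\subsection*{Cohomology}
For the rest of this section $d=\dim R\ge3$ and $B$ is admissible. Put
\[
W=\operatorname{Spec}B\setminus V(\mathfrak mB)=\operatorname{Spec}B\setminus\{\mathfrak n\}.
\]
The map $\pi\colon W\to U$ is the base change of $\operatorname{Spec}B\to\operatorname{Spec}R$ to $U$, so it is an affine morphism. If $x_1,\dots,x_d$ is a system of parameters, then $W=\bigcup_iD(x_i)$, and the cohomology of a quasi-coherent sheaf on $W$ is computed by the \v Cech complex of this finite affine cover.

\begin{proposition}\label{prop:cohomology}
We have
\[
\Gamma(W,\mathcal O)=B,\qquad H^1(W,\mathcal O)=0,\qquad H^{d-1}(W,\mathcal O)\ne0 .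
\]
\end{proposition}

\begin{proof}
For $x\in B$, the complex $B\to B_x$ is the colimit of the complexes $B\xrightarrow{x^t}B$ along the maps that are the identity in degree $0$ and multiplication by $x$ in degree $1$. Taking tensor products, the extended \v Cech complex
\[
B\to\prod_iB_{x_i}\to\prod_{i<l}B_{x_ix_l}\to\cdots\to B_{x_1\cdots x_d}
\]
is the colimit of the Koszul complexes $K^\bullet(x_1^t,\dots,x_d^t;B)$. By Lemma~\ref{lem:balanced} the sequence $x_1^t,\dots,x_d^t$ is regular, so its Koszul complex has cohomology only in degree $d$, equal to $B/(x_1^t,\dots,x_d^t)B\ne0$. The extended \v Cech complex is therefore exact in degrees below $d$. Exactness in degrees $0$ and $1$ gives the first claim, and exactness in degree $2$, which is below $d$, gives the second.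

In degree $d$ we get $H^{d-1}(W,\mathcal O)=\varinjlim_tB/(x_1^t,\dots,x_d^t)B$, with multiplication by $x_1\cdots x_d$ as transition map. This map is a composite of maps $x_i\colon B/(J,x_i^s)\to B/(J,x_i^{s+1})$, where $J$ is generated by powers of the $x_l$ with $l\neq i$. Each is injective: if $x_ib-x_i^{s+1}c\in J$, then $b-x_i^sc\in J$, because $x_i$ is regular on $B/J$ by Lemma~\ref{lem:balanced}. So the colimit is nonzero.
\end{proof}

The next lemma is the second and decisive use of coherence. It extends the first two statements of Proposition~\ref{prop:cohomology}, in a weaker form, from $\mathcal O$ to all vector bundles.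

\begin{lemma}\label{lem:bundles}
Let $\mathcal V$ be a finite locally free sheaf on $W$. Then $\Gamma(W,\mathcal V)$ is a finitely presented $B$-module, and $H^1(W,\mathcal V)$ is killed by a power of $\mathfrak m$.
\end{lemma}

\begin{proof}
We first present $\mathcal G=\mathcal V^\vee$ by free sheaves. Let $\Gamma=\Gamma(W,\mathcal G)$. The inclusion of $W$ in $\operatorname{Spec}B$ is quasi-compact, so the direct image of $\mathcal G$ is the quasi-coherent sheaf $\widetilde\Gamma$, and $\Gamma_{x_i}=\mathcal G(D(x_i))$. Each $\Gamma_{x_i}$ is generated over $B_{x_i}$ by finitely many elements of $\Gamma$; together these give a surjection $\mathcal O_W^b\to\mathcal G$. It is locally split, so its kernel $\mathcal G_1$ is finite locally free, and the same argument gives a surjection $\mathcal O_W^a\to\mathcal G_1$. Dualizing the exact sequence $\mathcal O^a_W\to\mathcal O^b_W\to\mathcal G\to0$ and taking sections, we find with Proposition~\ref{prop:cohomology} that $\Gamma(W,\mathcal V)=\ker(B^b\to B^a)$. This is finitely presented by Lemma~\ref{lem:coherent}(2).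

The dual of the locally split sequence $0\to\mathcal G_1\to\mathcal O_W^b\to\mathcal G\to0$ is an exact sequence $0\to\mathcal V\to\mathcal O_W^b\to\mathcal G_1^\vee\to0$. Since $H^1(W,\mathcal O)=0$, the module $H^1(W,\mathcal V)$ is a quotient of $\Gamma(W,\mathcal G_1^\vee)$, which is finitely generated by the first part. For $y\in\mathfrak m$, localizing the \v Cech complex gives $H^1(W,\mathcal V)_y=H^1(D(y),\mathcal V)=0$. So each of finitely many generators of $H^1(W,\mathcal V)$ is killed by a power of each of finitely many generators of $\mathfrak m$.
\end{proof}

\section{A bound for covers of the elliptic curve}\label{sec:bound}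

From now until the end of Section~\ref{sec:char0} we are in a standard situation and we assume, for a contradiction, that $B$ is an admissible $R$-algebra. The residue field $K$ of $B$ is an extension of $k$; in type (c) this holds because $p\in\mathfrak m$. We use the following facts about an elliptic curve $E'$ over $\Lambda$.
\begin{itemize}
\item[(E1)] A section $z\in E'(\Lambda)$ is an effective Cartier divisor, and $E'\setminus z$ is the locus where the canonical section of $\mathcal O(z)$ does not vanish. The sheaf $\mathcal O(3z)$ is very ample over $\Lambda$ (it gives a Weierstrass embedding), so $E'\setminus z$ is the complement of a hyperplane section and is affine.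
\item[(E2)] $H^2(E',\mathcal O)=0$. Indeed, an affine open neighborhood of the closed point of $o$ contains $o$, since $\Lambda$ is local; so it covers $E'$ together with $E'\setminus o$.
\item[(E3)] If a line bundle $\mathcal N$ on $E'$ has degree $\delta>0$ on the fibers, then $H^1$ vanishes and $h^0=\delta$ on the fibers by Riemann--Roch. By cohomology and base change, $H^0(E',\mathcal N)$ is free of rank $\delta$ over $\Lambda$, and $H^0(E'_C,\mathcal N)=H^0(E',\mathcal N)\otimes_\Lambda C$ for every $\Lambda$-algebra $C$.
\item[(E4)] Every $k$-point of a smooth $\Lambda$-scheme lifts to a $\Lambda$-point, by Hensel's lemma.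
\end{itemize}
For a section $f$ of a line bundle on a scheme $Z$, let $Z_f$ be the open set where $f$ does not vanish. Locally the inclusion $Z_f\subset Z$ has the form $D(g)\subset\operatorname{Spec}C$, so it is an affine morphism. In particular:
\begin{equation}\label{eq:locus}
\text{if $Z$ is affine, then $Z_f$ is affine.}
\end{equation}

Put $L=\mathcal O_E(2o)$, $\varphi_W=\varphi\circ\pi$, and for $j\ge0$
\[
M_j=\Gamma(W,\varphi_W^*L^j),\qquad r_j(B)=\dim_KM_j/\mathfrak nM_j .
\]
The number $r_j(B)$ is finite by Lemma~\ref{lem:bundles}. It is also unchanged by the extensions that we allow, and this is why they can be made infinitely often.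

\begin{lemma}\label{lem:invariance}
If $B\to B'$ is an admissible extension, then $r_j(B')=r_j(B)$.
\end{lemma}

\begin{proof}
Let $W'$, $M_j'$, $\mathfrak n'$, $K'$ be the objects attached to $B'$. Then $W'=W\times_{\operatorname{Spec}B}\operatorname{Spec}B'$, and the \v Cech complex that computes $M'_j$ is that for $M_j$ tensored with $B'$. By flatness $M_j'=M_j\otimes_BB'$, so $M'_j/\mathfrak n'M_j'=(M_j/\mathfrak nM_j)\otimes_KK'$.
\end{proof}

The elements of $\mathfrak nM_j$ play the role of the sections of positive degree in Section~\ref{sec:model}.

\begin{lemma}\label{lem:affine}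
If $f\in\mathfrak nM_j$, then $W_f$ is affine.
\end{lemma}

\begin{proof}
Write $f=\sum_ib_im_i$, a finite sum with $b_i\in\mathfrak n$ and $m_i\in M_j$, and let $\mathfrak m=(y_1,\dots,y_s)$. Each $b_i$ has a power in $\mathfrak mB$, so for large $N$ all monomials of degree $N$ in the $b_i$ lie in $\mathfrak mB$. Hence $f^N=\sum_ly_lc_l$ with $c_l\in M_{jN}$. On $W_f$ this reads $1=\sum_ly_l\cdot(c_l/f^N)$ with $c_l/f^N\in\Gamma(W_f,\mathcal O)$, so the $y_l$ generate the unit ideal of $\Gamma(W_f,\mathcal O)$. The locus in $W_f$ where $y_l$ does not vanish is $W_f\cap D(y_l)=D(y_l)_f$, which is affine by \eqref{eq:locus}. A scheme is affine if finitely many global functions generate the unit ideal and have affine non-vanishing loci \cite[Ex.~II.2.17]{Hartshorne}.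
\end{proof}

The other half of the dichotomy says that a section pulled back from a cover of $E$ cannot lie in $\mathfrak nM_j$ unless it vanishes modulo $\mathfrak n$ already on the cover. Such a section vanishes over few points of $E$, so $W_f$ and one set $\pi^{-1}(U_z)$ cover $W$; if $W_f$ were affine, condition \eqref{eq:star} would leave no room for $H^{d-1}(W,\mathcal O)$. This is the only use of \eqref{eq:star}.

\begin{proposition}\label{prop:bound}
Let $E'$ be an elliptic curve over $\Lambda$, let $\nu\colon E'\to E$ be a finite surjective $\Lambda$-morphism (not necessarily preserving origins), and let $\psi\colon W\to E'$ be a $\Lambda$-morphism with $\nu\psi=\varphi_W$. Then for $j\ge1$ the map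
\[
H^0(E',\nu^*L^j)\otimes_\Lambda K\to M_j/\mathfrak nM_j
\]
induced by $\psi$ is injective. In particular $\operatorname{rank}_\Lambda H^0(E',\nu^*L^j)\le r_j(B)$.
\end{proposition}

\begin{proof}
The bundle $\nu^*L^j$ has positive degree on the fibers, so (E3) applies. Suppose that $0\ne\bar f\in H^0(E'_K,\nu^*L^j)$ lies in the kernel, and lift it to $f\in H^0(E',\nu^*L^j)\otimes_\Lambda B=H^0(E'_B,\nu^*L^j)$. Let $\psi_B\colon W\to E'_B$ be the morphism given by $\psi$ and the inclusion $W\subset\operatorname{Spec}B$. Then $\psi_B^*f\in\mathfrak nM_j$, so the set $W_f$ where $\psi^*_Bf$ does not vanish is affine by Lemma~\ref{lem:affine}.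

The curve $E'_K$ is integral, so $\bar f$ has finitely many zeros, and their image in $E_K$ is finite. Since $E(k)$ is infinite, there is $\bar z\in E(k)$ such that the point $\bar z_K$ of $E_K$ is not in this image. Lift $\bar z$ to $z\in E(\Lambda)$ by (E4). Let $Z\subset E'_B$ be the closed set of points that lie over $z$ and at which $f$ vanishes. A point of $Z$ over $\mathfrak n$ would be a zero of $\bar f$ that maps to $\bar z_K$, so there is none. As $E'_B$ is proper over $B$, the image of $Z$ in $\operatorname{Spec}B$ is closed; it does not contain $\mathfrak n$, so it is empty. Put $W_z=\pi^{-1}(U_z)$. A point of $W$ outside $W_f$ and outside $W_z$ would map into $Z$ under $\psi_B$. Hence $W=W_f\cup W_z$.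

By (E1), $W_z$ is the non-vanishing locus of a section of $\varphi_W^*\mathcal O_E(z)$, so $W_f\cap W_z$ is affine by \eqref{eq:locus}. Since $\pi$ is affine, $H^{d-1}(W_z,\mathcal O)=H^{d-1}(U_z,\pi_*\mathcal O)$, which vanishes by \eqref{eq:star}. In the Mayer--Vietoris sequence
\[
H^{d-2}(W_f\cap W_z,\mathcal O)\to H^{d-1}(W,\mathcal O)\to H^{d-1}(W_f,\mathcal O)\oplus H^{d-1}(W_z,\mathcal O)
\]
the outer terms vanish, because $d-2\ge1$. So $H^{d-1}(W,\mathcal O)=0$, against Proposition~\ref{prop:cohomology}.
\end{proof}

\begin{corollary}\label{cor:tower}
Let $\nu\colon E'\to E$ be as in Proposition~\ref{prop:bound}, of degree $\delta$ on the fibers. If for some admissible extension $B\to B'$, with punctured spectrum $W'$, the morphism $\varphi_{W'}$ lifts to $E'$, then $2\delta\le r_1(B)$.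
\end{corollary}

\begin{proof}
By (E3), Proposition~\ref{prop:bound} for $B'$ and Lemma~\ref{lem:invariance}, $2\delta=\operatorname{rank}_\Lambda H^0(E',\nu^*L)\le r_1(B')=r_1(B)$.
\end{proof}

\section{Characteristic $p$}\label{sec:charp}

By Corollary~\ref{cor:tower} it suffices to lift $\varphi_W$ to covers of unbounded degree. The only tool for lifting is $H^1(W,\mathcal O)=0$, so we need covers that are controlled by $H^1(\mathcal O)$: torsors under finite subgroups of the additive group $\mathbb G_a$.

Let $G$ be a commutative group scheme, affine, flat and finitely presented over a scheme $Z$. A \emph{$G$-torsor} is a faithfully flat, finitely presented morphism $P\to Z$ with an action of $G$ such that $G\times_ZP\to P\times_ZP$, $(g,x)\mapsto(gx,x)$, is an isomorphism. Isomorphism classes of $G$-torsors form the group $H^1_{\mathrm{fppf}}(Z,G)$, and $H^1_{\mathrm{fppf}}(Z,\mathbb G_a)=H^1(Z,\mathcal O)$. For $\lambda\in\{0,1\}$ let $G_\lambda$ be the kernel of the endomorphism $T\mapsto T^p-\lambda T$ of $\mathbb G_a$ over $\mathbb F_p$. Thus $G_0=\alpha_p$, and $G_1$ is the constant group $\mathbb Z/p$.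

\begin{lemma}\label{lem:AS}
Let $Z$ be an $\mathbb F_p$-scheme and $\lambda\in\{0,1\}$. There is a homomorphism $H^1_{\mathrm{fppf}}(Z,G_\lambda)\to H^1(Z,\mathcal O)$, compatible with pullback along morphisms of schemes, such that every $G_\lambda$-torsor in its kernel is isomorphic to the relative spectrum of $\mathcal O_Z[T]/(T^p-\lambda T-b)$ for some $b\in\Gamma(Z,\mathcal O)$.
\end{lemma}

\begin{proof}
The map $T\mapsto T^p-\lambda T$ is additive and finite free of degree $p$, so $0\to G_\lambda\to\mathbb G_a\to\mathbb G_a\to0$ is exact in the fppf topology. In the sequence $\Gamma(Z,\mathcal O)\to H^1_{\mathrm{fppf}}(Z,G_\lambda)\to H^1(Z,\mathcal O)$, the boundary map sends $b$ to the torsor of preimages of $b$.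
\end{proof}

Let $E'$ be an elliptic curve over the algebraically closed field $k$ of characteristic $p$, let $E'^{(p)}$ be its base change along the $p$-th power map of $k$, and let $\mathrm{Fr}\colon E'\to E'^{(p)}$ be the relative Frobenius, an isogeny of degree $p$ that is bijective on $k$-points. The \emph{Verschiebung} $\mathrm{Ver}\colon E'^{(p)}\to E'$ is the dual isogeny; it has degree $p$, and $\mathrm{Ver}\circ\mathrm{Fr}$ is multiplication by $p$.

\begin{lemma}\label{lem:Ver}
The Verschiebung $E'^{(p)}\to E'$ is a $G_\lambda$-torsor for some $\lambda\in\{0,1\}$. If $E'$ is ordinary, then $\lambda=1$ and $E'^{(p)}$ is ordinary.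
\end{lemma}

\begin{proof}
An isogeny is finite, flat and surjective, and it is a torsor under its kernel. The kernel of the dual isogeny is the Cartier dual of the kernel. The group $\ker\mathrm{Fr}$ has order $p$ and is killed by Frobenius; over an algebraically closed field such a group is $\mu_p$ or $\alpha_p$, with Cartier duals $\mathbb Z/p$ and $\alpha_p$. So $\ker\mathrm{Ver}\cong G_\lambda$. The group isomorphism $\mathrm{Fr}\colon E'(k)\to E'^{(p)}(k)$ carries the $p$-torsion of $E'(k)$ onto $(\ker\mathrm{Ver})(k)$. If $E'$ is ordinary, this group is nonzero, which excludes $\alpha_p$ and provides a point of order $p$ on $E'^{(p)}$.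
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in type (b)]
Put $E_i=E^{(p^i)}$ and let $\nu_n\colon E_n\to E$ be the composite of the Verschiebungen $E_{i+1}\to E_i$, of degree $p^n$. We construct admissible extensions $B_n$ of $B$, with punctured spectra $W_n$, and $k$-morphisms $\psi_n\colon W_n\to E_n$ with $\nu_n\psi_n=\varphi_{W_n}$. Start with $B_0=B$ and $\psi_0=\varphi_W$. Given $(B_i,\psi_i)$, the scheme $P=W_i\times_{E_i}E_{i+1}$ is a $G_\lambda$-torsor over $W_i$ by Lemma~\ref{lem:Ver}. Since $H^1(W_i,\mathcal O)=0$ and $\Gamma(W_i,\mathcal O)=B_i$, Lemma~\ref{lem:AS} shows that $P$ is given by an equation $T^p-\lambda T=b$ with $b\in B_i$. Let $B_{i+1}$ be the localization of $B_i[T]/(T^p-\lambda T-b)$ at a maximal ideal, an admissible extension by Lemma~\ref{lem:extensions}. The class of $T$ in $B_{i+1}$ defines a $W_i$-morphism $W_{i+1}\to P$, and we let $\psi_{i+1}$ be its composite with $P\to E_{i+1}$. Corollary~\ref{cor:tower} gives $2p^n\le r_1(B)<\infty$ for all $n$, which is absurd.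
\end{proof}

\section{Mixed characteristic}\label{sec:mixed}

In type (c) we want the same tower, and two difficulties arise. The covers must be lifted from $k$ to $\Lambda$; \'etale covers lift, and this is why the special fiber is assumed ordinary. Next, the Artin--Schreier equation describes $\mathbb Z/p$-torsors only modulo $p$, so it splits a torsor only over $W\cap V(p)$, and the splitting must be carried from there to $W$, which is neither affine nor proper. A bar denotes reduction modulo $p$.

\begin{lemma}\label{lem:lifttower}
Let $E'$ be an elliptic curve over $\Lambda$ with ordinary special fiber. There are an elliptic curve $E''$ over $\Lambda$ with ordinary special fiber and a finite \'etale $\Lambda$-morphism $E''\to E'$ that is a $\mathbb Z/p$-torsor.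
\end{lemma}

\begin{proof}
Since $E'$ is proper over the complete noetherian local ring $\Lambda$, restriction to $\overline{E'}$ is an equivalence from finite \'etale $E'$-schemes to finite \'etale $\overline{E'}$-schemes: such schemes and their morphisms lift uniquely to $E'\otimes\Lambda/p^m$ by the topological invariance of the \'etale site, and the resulting systems algebraize by Grothendieck's existence theorem. By Lemma~\ref{lem:Ver} the Verschiebung of $\overline{E'}$ is a $\mathbb Z/p$-torsor, in particular finite \'etale. So it lifts to a finite \'etale morphism $E''\to E'$ with an action of $\mathbb Z/p$; its degree is $p$ everywhere, because $E'$ is connected. The map $\mathbb Z/p\times E''\to E''\times_{E'}E''$ of finite \'etale $E'$-schemes is an isomorphism over $\overline{E'}$, hence an isomorphism. So $E''\to E'$ is a torsor.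

The scheme $E''$ is smooth and proper over $\Lambda$, and its special fiber is the ordinary elliptic curve $\overline{E'}^{(p)}$. On the nonempty generic fiber, $h^0(\mathcal O)\le1$ by semicontinuity, and $\chi(\mathcal O)=0$ because $\chi$ is constant in a flat family. So the generic fiber is geometrically connected of genus $1$. A section exists by (E4).
\end{proof}

\begin{proposition}\label{prop:mixedlift}
Let $E''\to E'$ be as in Lemma~\ref{lem:lifttower}, let $B$ be admissible and let $\psi\colon W\to E'$ be a $\Lambda$-morphism. There is an admissible extension $B\to B'$, with punctured spectrum $W'$, such that $W'\to W\to E'$ lifts to $E''$.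
\end{proposition}

\begin{proof}
Since $p\in\mathfrak m$ and $\dim R/pR=d-1$, the element $p$ is part of a system of parameters, so it is a nonzerodivisor on every admissible algebra by Lemma~\ref{lem:balanced}. Let $\overline W=W\cap V(p)$, with structure sheaf $\mathcal O_W/p$. The sequence $0\to\mathcal O_W\xrightarrow{p}\mathcal O_W\to\mathcal O_{\overline W}\to0$ and Proposition~\ref{prop:cohomology} give
\begin{equation}\label{eq:modp}
\Gamma(\overline W,\mathcal O)=B/pB\neq0 .
\end{equation}

\emph{Step 1: splitting modulo $p$.} Let $P=W\times_{E'}E''$. We do not know that $H^1(\overline W,\mathcal O)$ vanishes, but the class that matters comes from the curve. By Lemma~\ref{lem:AS}, the image in $H^1(\overline W,\mathcal O)$ of the torsor $P|_{\overline W}$ is the pullback of a class $\bar\eta\in H^1(\overline{E'},\mathcal O)$. By (E2) and the sequence $0\to\mathcal O_{E'}\xrightarrow{p}\mathcal O_{E'}\to\mathcal O_{\overline{E'}}\to0$, the class $\bar\eta$ lifts to $H^1(E',\mathcal O)$, and the pullback $H^1(E',\mathcal O)\to H^1(\overline W,\mathcal O)$ factors through $H^1(W,\mathcal O)=0$. So the image is $0$, and by Lemma~\ref{lem:AS} and \eqref{eq:modp}, $P|_{\overline W}$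 is given by $T^p-T=\bar b$ with $\bar b\in B/pB$. Lift $\bar b$ to $b\in B$, let $B_1$ be the localization of $B[T]/(T^p-T-b)$ at a maximal ideal, and let $B'=B_1^h$; the henselization is needed in Step 3. By Lemma~\ref{lem:extensions}, $B'$ is an admissible extension of $B$. Put $\overline{W'}=W'\cap V(p)$ and write $P'=P\times_WW'$ as the relative spectrum of a finite \'etale, in particular finite locally free, $\mathcal O_{W'}$-algebra $\mathcal C$. The class of $T$ gives a section of $P'$ over $\overline{W'}$. The image of a section of a finite \'etale morphism is open and closed, so it is the locus $e=1$ for an idempotent $e\in\Gamma(W',\mathcal C/p)$.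

\emph{Step 2: $e$ lifts to an element of $C=\Gamma(W',\mathcal C)$.} Since $p$ is a nonzerodivisor on $\mathcal C$, the sequences $0\to\mathcal C\xrightarrow{p^m}\mathcal C\to\mathcal C/p^m\to0$ are exact; let $\delta_m\colon\Gamma(W',\mathcal C/p^m)\to H^1(W',\mathcal C)$ be their boundary maps. The obstruction to lifting $e$ is $\delta_1(e)$. The group $H^1(W',\mathcal C)$ need not vanish, but Lemma~\ref{lem:bundles} and $p\in\mathfrak m$ give an $N$ with $p^NH^1(W',\mathcal C)=0$, so it suffices to show that $\delta_1(e)$ is divisible by $p^N$. Here we use that $e$ is idempotent. The relative spectra of $\mathcal C/p$ and $\mathcal C/p^{1+N}$ have the same underlying space, and idempotents correspond to open and closed subsets, so $e$ lifts to an idempotent $e'\in\Gamma(W',\mathcal C/p^{1+N})$. The commutative diagram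
\[
\begin{array}{ccccccccc}
0&\to&\mathcal C&\xrightarrow{\,p^{1+N}\,}&\mathcal C&\to&\mathcal C/p^{1+N}&\to&0\\
&&{\scriptstyle p^N}\downarrow&&\|&&\downarrow&&\\
0&\to&\mathcal C&\xrightarrow{\ \ p\ \ }&\mathcal C&\to&\mathcal C/p&\to&0
\end{array}
\]
gives $\delta_1(e)=p^N\delta_{1+N}(e')=0$. So $e$ lies in the image of $C\to\Gamma(W',\mathcal C/p)$, which is $C/pC$.

\emph{Step 3: $e$ lifts to an idempotent of $C$.} By Lemma~\ref{lem:bundles}, $C$ is a finite algebra over the henselian local ring $B'$, hence a finite product of local rings $C_\alpha$. Their maximal ideals lie over $\mathfrak n'$, so they contain $p$, and the rings $C_\alpha/pC_\alpha$ are nonzero and local. Thus every idempotent of $C/pC$ has all components equal to $0$ or $1$, and $e$ lifts to an idempotent $\tilde e\in C$.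

\emph{Step 4: the section.} Let $P''\subset P'$ be the open and closed subscheme where $\tilde e=1$. It is finite \'etale over $W'$, so its degree is locally constant on $W'$, and the degree is $1$ at the points of $\overline{W'}$. The scheme $W'$ is connected, because $\Gamma(W',\mathcal O)=B'$ is local, and $\overline{W'}\ne\emptyset$ by \eqref{eq:modp} for $B'$. So $P''\to W'$ has degree $1$ everywhere and is an isomorphism. Its inverse, followed by $P'\to E''$, is the required lift.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in type (c)]
Lemma~\ref{lem:lifttower}, applied repeatedly, gives elliptic curves $E_0=E,E_1,E_2,\dots$ over $\Lambda$ and $\mathbb Z/p$-torsors $E_{i+1}\to E_i$; the composite $E_n\to E$ is finite \'etale of degree $p^n$. Applying Proposition~\ref{prop:mixedlift} $n$ times, starting from $\varphi_W$, we lift $\varphi$ to $E_n$ over an admissible extension of $B$. Corollary~\ref{cor:tower} gives $2p^n\le r_1(B)<\infty$ for all $n$, which is absurd.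
\end{proof}

\section{Characteristic zero}\label{sec:char0}

In characteristic $0$ the group $\mathbb G_a$ has no nonzero finite subgroup, so $H^1(W,\mathcal O)=0$ gives no lift to a finite cover. It does give a lift to the nontrivial $\mathbb G_a$-torsor $Y\to E$, a surface on which $L$ has infinitely many independent sections. They cannot all survive in $M_1/\mathfrak nM_1$, which has finite dimension. This is not yet a contradiction: the proof of Proposition~\ref{prop:bound} does not apply to $Y$, because the zero set of one section is a curve that may meet all fibers of $Y\to E$ but finitely many, and these fibers are not proper. We therefore find two sections in the kernel without a common zero on the generic fiber, and eliminate the fiber coordinate to obtain a section from $E$ itself in the kernel.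

\subsection*{The torsor and its sections}
Let $v$ be the valuation at $o$, put $E^\circ=E\setminus o$, let $a$ be a rational function on $E$ with $v(a)=-1$, and let $\Omega$ be an open neighborhood of $o$ on which $a$ has no other pole. Glue $E^\circ\times\mathbb A^1$, with coordinate $t$, and $\Omega\times\mathbb A^1$, with coordinate $t'$, over $\Omega\setminus o$ along $t'=t-a$. This gives a scheme $Y$ with an affine morphism $q\colon Y\to E$. The nontriviality of this torsor will enter through the following case of Riemann--Roch, $h^0(E_K,\mathcal O(o))=1$:
\begin{equation}\label{eq:nopole}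
\text{no rational function on $E_K$ has a simple pole at $o$ and no other pole.}
\end{equation}

The morphism $\varphi_W$ lifts to $Y$. Indeed, $\varphi_W^{-1}(E^\circ)$ and $\varphi_W^{-1}(\Omega)$ cover $W$, and since $H^1(W,\mathcal O)=0$ the Mayer--Vietoris sequence gives $\varphi_W^*a=s-s'$ on their intersection, with $s$ and $s'$ functions on the first and on the second set. Then $t\mapsto s$, $t'\mapsto s'$ defines $\chi\colon W\to Y$ with $q\chi=\varphi_W$.

Put $V_j=H^0(Y,q^*L^j)$ and $V_{j,K}=V_j\otimes_kK=H^0(Y_K,q^*L^j)$. Pullback along $\chi$ is a homomorphism of graded $k$-algebras $\bigoplus_jV_j\to\bigoplus_jM_j$, so it induces a homomorphism of graded $K$-algebras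
\[
\theta=\bigoplus_j\theta_j\colon\ \bigoplus_{j\ge0}V_{j,K}\to\bigoplus_{j\ge0}M_j/\mathfrak nM_j .
\]
On $H^0(E_K,L^j)\subset V_{j,K}$ the map $\theta_j$ is the map of Proposition~\ref{prop:bound} for $E'=E$, so it is injective there for $j\geq1$. The subspace $Q=\ker\theta_1$ has codimension at most $r_1(B)<\infty$ in $V_{1,K}$.

Let $A^\circ=\mathcal O(E^\circ_K)$, a domain whose fraction field is the function field $F$ of $E_K$. View sections of $L^j=\mathcal O(2jo)$ as rational functions. A section of $q^*L^j$ is a polynomial in $t$ over $E^\circ_K$ and a polynomial in $t'$, with coefficients in $L^j$, over $\Omega_K$. Hence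
\begin{equation}\label{eq:Vj}
V_{j,K}=\Bigl\{g\in A^\circ[t]\ :\ g=\sum_ic_i\,(t-a)^i\text{ in }F[t]\text{ with }c_i\in F,\ v(c_i)\ge-2j\text{ for all }i\Bigr\},
\end{equation}
the products $V_{i,K}\times V_{j,K}\to V_{i+j,K}$ are products in $F[t]$, and $H^0(E_K,L^j)$ consists of the elements of degree $0$. For a closed point $e\in E_K$ with local ring $\mathcal O_e$, put $a_e=0$ if $e\neq o$ and $a_o=a$, and let $\varepsilon_e\in F^\times$ generate $L$ at $e$.

\begin{lemma}\label{lem:leading}
For every closed point $e\in E_K$ and every $m\ge0$ there is an element $f_m=\varepsilon_e\sum_{i\le m}c_i(t-a_e)^i$ of $V_{1,K}$ with $c_i\in\mathcal O_e$ and $c_m$ a unit of $\mathcal O_e$.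
\end{lemma}

\begin{proof}
Let $\mathcal F_m\subset q_*\mathcal O_{Y_K}$ be the subsheaf of polynomials of degree at most $m$, and $\mathcal F_{-1}=0$. A translation preserves the degree and the leading coefficient, so $\mathcal F_m$ is well defined and the coefficient of degree $m$ gives an exact sequence $0\to\mathcal F_{m-1}\to\mathcal F_m\to\mathcal O\to0$. Since $H^1(E_K,L)=0$, induction gives $H^1(E_K,L\otimes\mathcal F_m)=0$ for all $m$. Hence $H^0(E_K,L\otimes\mathcal F_m)\to H^0(E_K,L)$ is surjective. The bundle $L$ is globally generated: the section $1$ generates it on $E^\circ_K$, and since $h^0(\mathcal O(2o))=2>h^0(\mathcal O(o))$ there is a section with a double pole at $o$, which generates it there. Let $f_m$ be a preimage of a section that generates $L$ at $e$. By \eqref{eq:Vj} all coefficients of $f_m$ as a polynomial in $t-a_e$ lie in $\varepsilon_e\mathcal O_e$, and the leading one is a generator.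
\end{proof}

\subsection*{Two coprime sections in the kernel}
A common factor of the elements of $Q$ would define a curve in $Y_K$ that dominates $E_K$ and on which a subspace of finite codimension in $V_{1,K}$ vanishes. In characteristic $0$ such a curve must go to infinity in some fiber, and there the sections $f_m$ have poles of growing order.

\begin{lemma}\label{lem:nofactor}
The elements of $Q$ have no common irreducible factor in $F[t]$.
\end{lemma}

\begin{proof}
Suppose that $h$ is a common irreducible factor, of degree $n\geq1$. Let $F'=F[t]/(h)$ and let $\tau$ be the image of $t$ in $F'$.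

For some closed point $e$, the element $\tau-a_e$ is not integral over $\mathcal O_e$. Otherwise $\operatorname{Tr}_{F'/F}(\tau-a_e)\in\mathcal O_e$ for all $e$, since $\mathcal O_e$ is integrally closed. Then $b=\frac1n\operatorname{Tr}_{F'/F}(\tau)$ is regular on $E_K^\circ$, and $b-a=\frac1n\operatorname{Tr}_{F'/F}(\tau-a)$ is regular at $o$, which contradicts \eqref{eq:nopole}. The division by $n$ is the only use of characteristic $0$ in this section.

The integral closure of $\mathcal O_e$ in $F'$ is the intersection of the valuation rings of $F'$ that contain $\mathcal O_e$. So there is a valuation $w$ of $F'$ with $w\ge0$ on $\mathcal O_e$ and $\gamma=w(\tau-a_e)<0$; it vanishes on the units of $\mathcal O_e$, in particular on $K^\times$. For $f_m$ as in Lemma~\ref{lem:leading}, the term $c_i(\tau-a_e)^i$ has value at least $i\gamma>m\gamma$ for $i<m$, and exactly $m\gamma$ for $i=m$. So the image of $f_m$ in $F'$ has value $w(\varepsilon_e)+m\gamma$. These values are distinct, so a nontrivial $K$-linear combination of the images has the smallest of the values that occur in it and is not zero. Thus the image of $V_{1,K}$ in $F'$ has infinite dimension over $K$. But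 $Q$ maps to $0$ and has finite codimension, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in type (a)]
By Lemma~\ref{lem:nofactor} there is $0\ne f\in Q$, and for each of the finitely many monic irreducible factors $h_i$ of $f$ in $F[t]$ the subspace $Q\cap h_iF[t]$ of $Q$ is proper. A vector space over the infinite field $K$ is not a finite union of proper subspaces, so some $f'\in Q$ is divisible by no $h_i$. As $F[t]$ is a principal ideal domain, $uf+u'f'=1$ with $u,u'\in F[t]$.

Let $0\ne c\in A^\circ$ be a common denominator of the coefficients of $u$ and $u'$, so that $cu,cu'\in A^\circ[t]$. Choose $j\ge2$ so large that $v(c)\ge-2j$ and that the finitely many coefficients of $cu$ and $cu'$ as polynomials in $t-a$ have valuation at least $-2(j-1)$. By \eqref{eq:Vj}, $cu,cu'\in V_{j-1,K}$ and $c\in H^0(E_K,L^j)$, and $c=(cu)f+(cu')f'$ in $V_{j,K}$. Since $\theta$ is a ring homomorphism,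
\[
\theta_j(c)=\theta_{j-1}(cu)\,\theta_1(f)+\theta_{j-1}(cu')\,\theta_1(f')=0 .
\]
This contradicts the injectivity of $\theta_j$ on $H^0(E_K,L^j)$ and completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\section{Segre cones, low dimension and morphisms that do not extend}\label{sec:examples}

\begin{proof}[Proof of Theorem~\ref{thm:examples}(i)]
Fix $d\geq3$ and $\Lambda$. In types (a) and (b) let $E\subset\mathbb P^2_k$ be any smooth cubic $\Phi=0$. In type (c), recall that only finitely many $j$-invariants in $k$ belong to elliptic curves that are not ordinary, so there is an ordinary elliptic curve over $k$. Lift the coefficients of a Weierstrass equation of it to $\Lambda$. The discriminant lifts to a unit, so we obtain a smooth cubic $E\subset\mathbb P^2_\Lambda$, $\Phi=0$, with a section and with ordinary special fiber. In all types put $A=\Lambda[\xi_0,\xi_1,\xi_2]/(\Phi)$ and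
\[
S=\bigoplus_{j\ge0}A_j\otimes_\Lambda\Lambda[s_0,\dots,s_{d-2}]_j\ \subset\ A[s_0,\dots,s_{d-2}].
\]
The ring $S$ is generated over $\Lambda$ by the products $\xi_is_l$, and $S_{(\xi_is_l)}=A_{(\xi_i)}\otimes_\Lambda\Lambda[s_0,\dots,s_{d-2}]_{(s_l)}$, so $\operatorname{Proj}S=X:=E\times_\Lambda\mathbb P^{d-2}_\Lambda$ in its Segre embedding. The natural map $\operatorname{Spec}S\setminus V(S_+)\to X$ is affine, since the preimage of $D_+(s)$ is $D(s)$.

\emph{The ring in types (a) and (b).} A smooth plane cubic is integral, so $A$ and its polynomial extension are domains, and so is $S$. Since $S_s=S_{(s)}[s,s^{-1}]$ for $s\in S_1$, the domain $S$ has dimension $\dim X+1=d$; it is finitely generated over a field, so all its maximal ideals have height $d$. Thus $R=S_{S_+}$ is a noetherian local domain of dimension $d$ with $\mathfrak m=S_+R$.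

\emph{The ring in type (c).} The local ring $S_{(p,S_+)}$ has the defect that $V(S_+)$ is a curve in its spectrum, along which the projection to $E$ is not defined. We remove the curve by setting $p$ equal to a linear form, chosen so that the quotient is a domain.

A Weierstrass cubic is monic, up to sign, of degree $3$ in one variable, so $A$ is free over the polynomial ring in the other two, and each $A_j$ is free over $\Lambda$. Hence $p$ is a nonzerodivisor on $S$, and $\overline S=S/pS$ is the ring of the previous paragraph for $\overline E$ over $k$: a domain with $\dim\overline S_{\overline S_+}=d$ and with $\overline X=\operatorname{Proj}\overline S$ smooth of dimension $d-1\ge2$. The sequence $0\to\mathcal O_{\mathbb P^2}(j-3)\to\mathcal O_{\mathbb P^2}(j)\to\mathcal O_{\overline E}(j)\to0$ and $H^1(\mathbb P^2,\mathcal O(j-3))=0$ give $H^0(\overline E,\mathcal O(j))=\overline A_j$, so $\overline S_j=H^0(\overline X,\mathcal O(j))$ for $j\ge0$ by the K\"unneth formula. By Bertini's theorem \cite[II.8.18, III.7.9.1]{Hartshorne} there is $0\neq\bar\ell\in\overline S_1$ whose divisor $H\subset\overline X$ is regular and connected, hence integral. The sequence $0\to\mathcal O(j-1)\xrightarrow{\bar\ell}\mathcal O(j)\to\mathcal O_H(j)$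 shows that for $j\geq1$ the kernel of $\overline S_j\to H^0(H,\mathcal O(j))$ is $\bar\ell\,\overline S_{j-1}$; for $j=0$ it is $0$. So $\overline S/\bar\ell\,\overline S$ is a subring of the domain $\bigoplus_jH^0(H,\mathcal O(j))$, and its localization at the irrelevant ideal is a domain of dimension $d-1$.

Lift $\bar\ell$ to $\ell\in S_1$ and put $R=(S/(p-\ell))_{(p,S_+)}$. In the noetherian local ring $S_{(p,S_+)}$ the sequence $p,\ell$ is regular. Hence so is $p,p-\ell$, and, since regular sequences in a noetherian local ring may be permuted, so is $p-\ell,p$. Thus $p\in\mathfrak m$ is a nonzerodivisor on $R$, and $R/pR$ is the domain of dimension $d-1$ just described. It follows that $\dim R=d$. To see that $R$ is a domain, let $ab=0$ with $a,b\ne0$. By Krull's intersection theorem $a=p^\alpha a'$ and $b=p^\beta b'$ with $a',b'\notin pR$; canceling $p^{\alpha+\beta}$ gives $a'b'=0\in pR$, although $pR$ is prime. The domain $R$ has $p\neq 0$ and residue field $k$, so it has mixed characteristic. Finally $p=\ell\in S_+R$, so $\mathfrak m=S_+R$.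

\emph{Condition \eqref{eq:star}.} In all types $U=\operatorname{Spec}R\setminus V(S_+R)$, and $U\to\operatorname{Spec}S\setminus V(S_+)$ is a base change of $\operatorname{Spec}R\to\operatorname{Spec}S$. So the composite $U\to X$ is affine. Let $\varphi\colon U\to X\to E$ be the projection and let $z\in E(\Lambda)$. By (E1) the $d-1$ open sets $(E\setminus z)\times D_+(s_l)$, $0\le l\le d-2$, are affine, so their preimages form an affine open cover of the separated scheme $U_z$. The \v Cech complex of a cover with $d-1$ members vanishes in degrees at least $d-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:examples}(ii)]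
Let $d=\dim R\le2$, and choose a minimal prime $\mathfrak p$ of $\widehat R$ with $\dim\widehat R/\mathfrak p=d$. The normalization $R'$ of the complete noetherian local domain $\widehat R/\mathfrak p$ is finite over it, so $R'$ is noetherian of dimension $d$. A complete local ring is henselian, so the domain $R'$ is local. By Serre's criterion a normal local ring has depth at least $\min(2,d)=d$, so $R'$ is Cohen--Macaulay. If $x_1,\dots,x_d$ is a system of parameters of $R$, then $R'/(x_1,\dots,x_d)R'$ is finite over the artinian ring $\widehat R/(x_1,\dots,x_d)\widehat R$, so $x_1,\dots,x_d$ is a system of parameters of $R'$ and hence a regular sequence on $R'$. Also $\mathfrak mR'\ne R'$ by Nakayama's lemma.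
\end{proof}

For the corollary we recall some facts on the local cohomology $H^i_I(M)$ of a module $M$ over a noetherian local ring $R$ of dimension $d$. It satisfies $H^{i+1}_I(M)=H^i(\operatorname{Spec}R\setminus V(I),\widetilde M)$ for $i\ge1$. Grothendieck's vanishing theorem says that $H^i_I(M)=0$ for $i>d$; consequently $H^d_I$ is right exact, and as it commutes with direct sums, $H^d_I(M)=H^d_I(R)\otimes_RM$. The Hartshorne--Lichtenbaum vanishing theorem says that $H^d_I(R)=0$ if $R$ is a complete local domain and $\dim R/I\ge1$. Finally, $\operatorname{depth}R\ge2$ means $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$, which gives $\Gamma(U,\mathcal O)=R$.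

\begin{proof}[Proof of Corollary~\ref{cor:extend}]
Let $d=\dim R$, let $\varphi\colon U\to E$ be a morphism that does not extend, and let $z\in E(k)$. We verify \eqref{eq:star}; then Theorem~\ref{thm:main} applies. If $\varphi^{-1}(z)$ were empty, $\varphi$ would map $U$ to the affine scheme $E\setminus z$, so it would be given by a ring homomorphism to $\Gamma(U,\mathcal O)=R$ and would extend to $\operatorname{Spec}R$. So $\varphi^{-1}(z)\ne\emptyset$. The closed set $\varphi^{-1}(z)\cup\{\mathfrak m\}$ of $\operatorname{Spec}R$ is $V(I)$ for an ideal $I$; it contains a prime other than $\mathfrak m$, so $\dim\widehat R/I\widehat R=\dim R/I\ge1$, and $U_z=\operatorname{Spec}R\setminus V(I)$. As $\widehat R$ is a domain, $H^d_I(R)\otimes_R\widehat R=H^d_{I\widehat R}(\widehat R)=0$, so $H^d_I(R)=0$ by faithful flatness, and $H^d_I(M)=0$ for every $M$. Therefore $H^i(U_z,\widetilde M)=H^{i+1}_I(M)=0$ for $i\ge d-1$. Every quasi-coherent sheaf on $U_z$ is the restriction of its direct image on $\operatorname{Spec}R$, which is quasi-coherent and so of the form $\widetilde M$. This proves \eqref{eq:star}.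
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hartshorne}
Hartshorne, Ex.~II.2.17, II.8.18 and III.7.9.1.

\bibitem{Patankar}
Shravan Patankar, \emph{Coherence of absolute integral closures}, arXiv:2107.14743 (2021).

\end{thebibliography}
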